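\title{A stable field whose generic type has weight one but is not regular}

\begin{abstract}
In every characteristic we construct an algebraically closed field $K$ with one additional unary function $j$ such that the theory of $(K,j)$ is stable and the generic type of $K$ has weight one but is not regular. The function $j$ is a sufficiently generic injection whose image is an algebraically independent set. The theory is not superstable, and this cannot be avoided: we also show that the generic type of an infinite superstable field has $U$-rank $\omega^\alpha d$ and weight at least $d$ for some ordinal $\alpha$ and integer $d\ge 1$, so that for superstable fields weight one implies regularity.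
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{field with additional structure} is a first-order structure whose universe is a field $K$ and whose language contains the field operations and possibly further relations; a function can be added through its graph. When $\operatorname{Th}(K)$ is stable we take $K$ to be a monster model, that is, $\kappa$-saturated and strongly $\kappa$-homogeneous for some large $\kappa$, and we call sets of size less than $\kappa$ \emph{small}. Types are finitary: they are types of finite tuples. This paper compares two ways of saying that a typical element of a stable field cannot be taken apart.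

A stable theory carries a notion of independence, non-forking, written $a\perp\!\!\!\perp_B b$; when it fails we say that $a$ \emph{forks with} $b$ over $B$. Its properties are recalled in Section~\ref{sec:background}. In an algebraically closed field without additional structure, $a\perp\!\!\!\perp_B b$ means that $a$ has the same transcendence degree over $Bb$ as over $B$. A family $(b_i)$ is \emph{$B$-independent} if each $b_i$ is independent over $B$ from the remaining members. For $A\subseteq B$, the type $\operatorname{tp}(a/B)$ is a \emph{non-forking extension} of $\operatorname{tp}(a/A)$ if $a\perp\!\!\!\perp_A B$, and a \emph{forking extension} otherwise. A type $p\in S(A)$ is \emph{stationary} if it has exactly one non-forking extension, written $p|B$, to each small $B\supseteq A$.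

A definable subset of $K$ is \emph{generic} if finitely many of its additive translates cover $K$. A type is generic if each of its formulas defines a generic set, and an element is \emph{generic over $A$} if its type over $A$ is generic. An infinite stable field has a unique generic type over every small set of parameters; \emph{the generic type of $K$} is the one over $\emptyset$.

\begin{definition}\label{def:weight}
Let $p\in S(A)$ be a type in a stable theory.
\begin{itemize}
\item[(a)] The \emph{weight} of $p$ is the supremum of the cardinals $\mu$ for which there are a non-forking extension $\operatorname{tp}(a/B)$ of $p$ and a $B$-independent sequence $(b_i:i<\mu)$ such that $a$ forks with $b_i$ over $B$ for every $i<\mu$.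
\item[(b)] The type $p$ is \emph{orthogonal} to $q\in S(B)$ if $a\perp\!\!\!\perp_D b$ whenever $D\supseteq A\cup B$ is small and $a$, $b$ realize non-forking extensions to $D$ of $p$ and $q$ respectively.
\item[(c)] If $p$ is stationary, it is \emph{regular} if it is non-algebraic and orthogonal to every forking extension of itself. A type over $A$ that need not be stationary is regular if its non-forking extensions to $\operatorname{acl}^{eq}(A)$ are regular.
\end{itemize}
\end{definition}

Weight counts the independent sources on which a realization of $p$ can depend simultaneously. Regularity says that a realization of $p$ which has lost some of its freedom has nothing more to do with free realizations of $p$. Two types in a pure algebraically closed field show both notions at work.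

\begin{example}\label{ex:acf}
Let $p_1$ be the type over $\emptyset$ of a transcendental element; this is the generic type. A forking extension of $p_1$ is the type of an element algebraic over the parameters, and such an element is independent from everything, so $p_1$ is regular. If $a$ is transcendental over $B$ and forks with $b_0$ and $b_1$ over $B$, then $a$ is algebraic over $Bb_0$ and over $Bb_1$; if moreover $b_0\perp\!\!\!\perp_B b_1$, then $a\perp\!\!\!\perp_B a$, which is absurd. So $p_1$ has weight $1$.

Let $p_2$ be the type of an algebraically independent pair, and let $c,a_0,a_1$ be algebraically independent. The pair $(a_0,a_1)$ forks with $a_0$ and with $a_1$, so $p_2$ has weight at least $2$. The type of $(c,a_0)$ over $c$ is a forking extension of $p_2$, and $(c,a_0)$ forks over $c$ with the realization $(a_0,a_1)$ of $p_2|c$. So $p_2$ is not regular.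
\end{example}

It is a standard fact, not used below, that regular types have weight one. In Example~\ref{ex:acf} the converse is visible as well: $p_2$ fails to be regular because its realizations split into two independent halves, one of which survives when the other is fixed, and the same splitting raises the weight. One might guess that for the generic type of a field, which is invariant under all translations and dilations, splitting is the only obstruction to regularity. The following problem comes from Krupinski and Pillay~\cite{KP}.

\medskip
\noindent\textbf{Problem.} Construct an algebraically closed field $K$ with additional structure such that $\operatorname{Th}(K)$ is stable and the generic type of $K$ has weight $1$ but is not regular.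
\medskip

Our main result solves it. Recall that a theory is \emph{stable in $\lambda$} if it has at most $\lambda$ complete $1$-types over every set of size at most $\lambda$, and stable if it is stable in some infinite $\lambda$.

\begin{theorem}\label{thm:A}
For every characteristic $\chi$ (zero or a prime) there is a complete theory $T$ in the language $L$ of rings with one extra unary function symbol $j$, whose models are algebraically closed fields of characteristic $\chi$, such that:
\begin{itemize}
\item[(1)] $T$ is stable, in every infinite $\lambda=\lambda^{\aleph_0}$;
\item[(2)] the generic type $p$ of the monster model $K$ has weight $1$;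
\item[(3)] $p$ is not regular. In fact there is an infinite chain $p=q_0\subset q_1\subset q_2\subset\cdots$ of stationary types, each $q_{n+1}$ a forking extension of $q_n$, each non-orthogonal to $p$.
\end{itemize}
\end{theorem}

In a superstable theory every type has an ordinal $U$-rank, which drops strictly in a forking extension (see Section~\ref{sec:superstable}), so by (3) the theory $T$ is not superstable. The second theorem, which is not needed for the first, shows that this is unavoidable: for superstable fields the guess above is correct.

\begin{theorem}\label{thm:B}
Let $K$ be an infinite superstable field, possibly with additional structure, with generic type $p$. Then $U(p)=\omega^\alpha d$ for some ordinal $\alpha$ and integer $d\ge1$, and the weight of $p$ is at least $d$. Hence if $p$ has weight $1$, then $U(p)=\omega^\alpha$ and $p$ is regular.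
\end{theorem}

In the example of Theorem~\ref{thm:A}, a generic element does not split. Instead, after it is made to fork, what remains of it is a complete copy of a generic element, seen through the injection $j$. Section~\ref{sec:idea} proves that such an injection always destroys regularity and shows on a small case why it need not raise the weight. Sections~\ref{sec:closed}--\ref{sec:stable} construct $T$ and prove that it is complete and stable, Section~\ref{sec:generic} identifies the generic type and computes its weight, and Section~\ref{sec:superstable} proves Theorem~\ref{thm:B}.

\section{Forking, generic types and algebraic independence}\label{sec:background}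

\subsection*{Forking}
Work in a monster model of a complete stable theory $T$, with imaginaries allowed; elements of the home sort are called \emph{real}. We write $\operatorname{acl}_T$ and $\operatorname{dcl}$ for model-theoretic algebraic and definable closure. Below, $a,B,D,E$ are small sets or tuples, possibly infinite, and $BD$ stands for $B\cup D$. We use the following standard facts.
\begin{itemize}
\item[(F1)] \emph{Invariance and symmetry.} Independence is preserved by automorphisms, and $a\perp\!\!\!\perp_B E$ if and only if $E\perp\!\!\!\perp_B a$.
\item[(F2)] \emph{Monotonicity and transitivity.} $a\perp\!\!\!\perp_B DE$ if and only if $a\perp\!\!\!\perp_B D$ and $a\perp\!\!\!\perp_{BD}E$.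
\item[(F3)] \emph{Extension.} For all $a,B,E$ there is $a'$ with $\operatorname{tp}(a'/B)=\operatorname{tp}(a/B)$ and $a'\perp\!\!\!\perp_B E$.
\item[(F4)] \emph{Algebraicity.} If $a\perp\!\!\!\perp_B E$, $a'\subseteq\operatorname{acl}_T(Ba)$ and $E'\subseteq\operatorname{acl}_T(BE)$, then $a'\perp\!\!\!\perp_B E'$. Moreover $a\perp\!\!\!\perp_B a$ if and only if $a\subseteq\operatorname{acl}_T(B)$.
\item[(F5)] Types over models are stationary. A complete type over the monster model that is invariant under all automorphisms fixing $B$ does not fork over $B$: it is definable by stability, its defining sets are invariant and hence definable over $B$, and a type definable over $B$ does not fork over $B$.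
\item[(F6)] \emph{Finite satisfiability.} If $N$ is a small model, $e\perp\!\!\!\perp_N f$, and $\varphi(e,f)$ holds for a formula $\varphi(x,y)$ over $N$, then $\varphi(e,m)$ holds for some tuple $m$ in $N$.
\end{itemize}
Two consequences concern stationarity. First, if $x=g(a)$ for a $B$-definable injection $g$ and $\operatorname{tp}(a/B)$ is stationary, then so is $\operatorname{tp}(x/B)$: by (F4), $g^{-1}$ carries realizations of non-forking extensions of $\operatorname{tp}(x/B)$ to $E$ to realizations of the unique non-forking extension of $\operatorname{tp}(a/B)$ to $E$. Second, if $q\in S(B)$ is stationary, then by induction on $m$ all $B$-independent $m$-tuples of realizations of $q$ have the same type over $B$. A third consequence lets us replace a base set by a model.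

\begin{lemma}\label{lem:base}
Let $B$ and $d$ be small. There is a small model $N$ with $B\subseteq\operatorname{dcl}(N)$ and $N\perp\!\!\!\perp_B d$. For any such $N$ and any subtuples $d_0,d_1$ of $d$, we have $d_0\perp\!\!\!\perp_B d_1$ if and only if $d_0\perp\!\!\!\perp_N d_1$.
\end{lemma}

\begin{proof}
Take any small model whose definable closure contains $B$ and move it over $B$ by (F3). If $d_0\perp\!\!\!\perp_B d_1$, then together with $d_0\perp\!\!\!\perp_{Bd_1}N$, which follows from $N\perp\!\!\!\perp_B d_0d_1$, transitivity gives $d_0\perp\!\!\!\perp_B Nd_1$, hence $d_0\perp\!\!\!\perp_N d_1$. If $d_0\perp\!\!\!\perp_N d_1$, then together with $d_0\perp\!\!\!\perp_B N$ transitivity gives $d_0\perp\!\!\!\perp_B Nd_1$, hence $d_0\perp\!\!\!\perp_B d_1$.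
\end{proof}

\subsection*{Generic types}
Let $K$ be an infinite stable field and $A\subseteq B$ small sets.
\begin{itemize}
\item[(G1)] An element generic over $B$ is generic over $A$.
\item[(G2)] If $g$ is generic over $A$ and $c\in\operatorname{dcl}(A)\cap K$, then $g+c$ is generic over $A$, and so is $cg$ if $c\ne0$.
\item[(G3)] If $g$ is generic over $A$ and $g\perp\!\!\!\perp_A B$, then $g$ is generic over $B$.
\item[(G4)] There is exactly one generic type over $A$.
\end{itemize}
Here (G1) holds by definition, and (G2) holds because the maps $x\mapsto x+c$ and $x\mapsto cx$ and their inverses are $A$-definable and send generic sets to generic sets; (G3) and (G4) are standard. By (G3) and (G4), the generic type $p$ of $K$ is stationary and $p|A$ is the generic type over $A$. In particular an element generic over $A$ is independent from $A$ over $\emptyset$. No finite set is generic, so $p|A$ is not algebraic.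

\subsection*{Algebraic independence}
Fix a characteristic $\chi$ with prime field $\mathbb F$. For a subset $X$ of an algebraically closed field, $\operatorname{acl}(X)$ without subscript is the \emph{field-theoretic} algebraic closure of the subfield generated by $X$. A family of field elements is \emph{independent over $X$} if it is algebraically independent over that subfield, so that in particular its members are distinct; \emph{independent} with no base means over $\mathbb F$. Forking independence is always written with the symbol $\perp\!\!\!\perp$ or with a prefix, as in ``$B$-independent''. The \emph{field type} of a tuple over $X$ is its type in the language of rings; by quantifier elimination it is determined by the polynomial equations that the tuple satisfies over $X$, and every extension of algebraically closed fields is elementary. We use constantly the \emph{tower rule}: a disjoint union $I\sqcup J$ is independent over $X$ if and only if $I$ is independent over $X$ and $J$ is independent over $X\cup I$, equivalently over $\operatorname{acl}(X\cup I)$. The next lemma says that a finite set can interfere with only finitely many members of an independent set.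

\begin{lemma}[Finite support]\label{lem:support}
Let $Y$ be independent over $X$ and let $F$ be finite. There is a finite set $Y_F\subseteq Y$ such that $Y\setminus Y_F$ is independent over $X\cup F$.
\end{lemma}

\begin{proof}
Choose a finite $Y_F\subseteq Y$ minimizing $\operatorname{trdeg}(F/XY_F)$. Let $c$ be a tuple of $n$ distinct elements of $Y\setminus Y_F$. Computing $\operatorname{trdeg}(Fc/XY_F)$ in two ways gives
\[
\operatorname{trdeg}(c/XY_FF)+\operatorname{trdeg}(F/XY_F)=\operatorname{trdeg}(F/XY_Fc)+\operatorname{trdeg}(c/XY_F).
\]
By minimality the two terms for $F$ are equal, and the last term is $n$ by the tower rule. So $c$ is independent over $XY_FF$.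
\end{proof}

\section{An injection with small image}\label{sec:idea}

To defeat regularity we need an element that is generic over $\emptyset$, is not generic over some $b$, and still determines over $b$ an element generic over $b$. An injection of $K$ into a non-generic part of itself produces one. In this section $K$ is an infinite stable field with generic type $p$, and $j:K\to K$ is an $\emptyset$-definable injection whose image $C$ contains no realization of $p$.

\begin{lemma}\label{lem:onestep}
Let $X$ be small, let $b$ be generic over $X$, let $a$ be generic over $Xb$, and put $a'=b+j(a)$. Then $a'$ is generic over $X$ and forks with $b$ over $X$, and $a$ and $a'$ are interdefinable over $b$.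
\end{lemma}

\begin{proof}
Since $a\perp\!\!\!\perp_\emptyset Xb$ we have $b\perp\!\!\!\perp_X a$, so $b$ is generic over $Xa$ by (G3). Then $a'$ is generic over $Xa$ by (G2), and over $X$ by (G1). If $a'\perp\!\!\!\perp_X b$, then $a'$ would be generic over $Xb$ by (G3), and $j(a)=a'-b$ would be generic over $Xb$, hence a realization of $p$ in $C$. Finally $a=j^{-1}(a'-b)$.
\end{proof}

With $X=\emptyset$ the lemma already shows that $p$ is not regular: $\operatorname{tp}(a'/b)$ is a forking extension of $p$, and its realization $a'$ determines over $b$ the realization $a$ of $p|b$. Since $a$ is again generic, the step can be repeated inside the argument of $j$.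

\begin{proposition}\label{prop:chain}
There is a chain $p=q_0\subset q_1\subset\cdots$ of stationary types, each $q_{n+1}$ a forking extension of $q_n$, each non-orthogonal to $p$. In particular $p$ is not regular.
\end{proposition}

\begin{proof}
Choose $b_0,b_1,\dots$ with $b_n$ generic over $b_{<n}=\{b_0,\dots,b_{n-1}\}$. Define $g_0(v)=v$ and $g_{n+1}(v)=g_n(b_n+j(v))$, so that
\[
g_n(v)=b_0+j\bigl(b_1+j(\cdots+j(b_{n-1}+j(v))\cdots)\bigr).
\]
Each $g_n$ is an injection definable over $b_{<n}$. Let $q_n=\operatorname{tp}(g_n(a)/b_{<n})$, where $a$ is generic over $b_{<n}$; by (G4) this does not depend on $a$, and $q_0=p$. As $p|b_{<n}$ is stationary, so is $q_n$. If $a\perp\!\!\!\perp_{b_{<n}}g_n(a)$, then $a\perp\!\!\!\perp_{b_{<n}}a$ by (F4), although $p|b_{<n}$ is not algebraic. So $a\models p|b_{<n}$ forks over $b_{<n}$ with a realization of $q_n$, and $q_n$ is not orthogonal to $p$.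

Now let $a$ be generic over $b_{\le n}$ and $a'=b_n+j(a)$. Then $q_{n+1}=\operatorname{tp}(g_n(a')/b_{\le n})$. By Lemma~\ref{lem:onestep}, $a'$ is generic over $b_{<n}$, so $g_n(a')$ realizes $q_n$ and $q_{n+1}$ extends $q_n$. By the same lemma $a'$ forks with $b_n$ over $b_{<n}$, and by (F4) so does $g_n(a')$, which is interdefinable with $a'$ over $b_{<n}$. Thus $q_{n+1}$ is a forking extension of $q_n$. The type $q_1$ is a forking extension of $p$ that is not orthogonal to $p$, so $p$ is not regular.
\end{proof}

The difficulty is to keep the weight equal to one. Suppose that $a_0\perp\!\!\!\perp_\emptyset a_1$ and that $y=j(a_0)+j(a_1)$ is generic over $\emptyset$. Then $y$ is not generic over $a_0$, because $y-j(a_0)\in C$; so $y$ forks with $a_0$, and likewise with $a_1$, and $p$ has weight at least $2$. Generic elements must therefore not be assembled from independent elements of $C$. We shall arrange that they are transcendental over $C$, and that this characterizes them: there will be an operator $\operatorname{cl}$ on small sets, with $X\subseteq\operatorname{cl}(X)\subseteq\operatorname{acl}_T(X)$, such that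
\begin{equation}\label{eq:goal}
a\text{ is generic over }X\iff a\notin\operatorname{acl}(\operatorname{cl}(X)\cup C).
\end{equation}

Here is the simplest configuration that weight one must exclude, and the reason why \eqref{eq:goal} excludes it. Let $N$ be a small model, so that $\operatorname{cl}(N)=N$, let $a$ be generic over $N$, let $e\perp\!\!\!\perp_N f$, and suppose that $a$ depends on both $e$ and $f$ in the form
\[
a=e+c_0=f+c_1\qquad(c_0,c_1\in C).
\]
Then $e-f\in C-C$. This is a formula in $e$ and $f$, so by (F6) there are $m\in N$ and $c_2,c_3\in C$ with $e-m=c_2-c_3$. Hence $a=m+c_0+c_2-c_3\in\operatorname{acl}(N\cup C)$, contradicting \eqref{eq:goal}. The general argument in Section~\ref{sec:generic} replaces the linear relation by an arbitrary polynomial one.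

The operator $\operatorname{cl}$ cannot be field-theoretic closure. In Lemma~\ref{lem:onestep} with $X=\emptyset$, the element $a$ is definable over $\{a',b\}$ and so is not generic over this set, while by \eqref{eq:goal} it is transcendental over $\{a',b\}\cup C\subseteq\operatorname{acl}(\operatorname{cl}(b)\cup C)$. So $\operatorname{cl}$ must undo $j$. This is the gap between the two notions. Algebraic dependence over $C$ satisfies exchange and is witnessed by formulas, which gives weight one. Forking of generic elements is dependence over $\operatorname{cl}(X)\cup C$, which is not transitive: $a'$ forks with $b$ and $a$ forks with $\{a',b\}$, but $a$ does not fork with $b$.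

It remains to find a stable field with such a $j$. We take the freest possible one, requiring the values of $j$ to be algebraically independent. By Lemma~\ref{lem:support} a finite set then interferes with only finitely many values of $j$, and this keeps closures small.

\section{Independent injections and closed sets}\label{sec:closed}

Let $\mathcal K$ be the class of $L$-structures $(M,j)$ in which $M$ is an algebraically closed field of characteristic $\chi$ and $j:M\to M$ is an injection whose image $C_M=j(M)$ is independent.

\begin{definition}
Let $M\in\mathcal K$. A subset $A\subseteq M$ is \emph{closed} in $M$, written $A\le M$, if $A=\operatorname{acl}(A)$, $j(A)\subseteq A$, and $j(M\setminus A)$ is independent over $A$.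
\end{definition}

A closed set is itself a member of $\mathcal K$. The third condition says that $A$ knows nothing about the values of $j$ outside $A$: every algebraic relation over $A$ among values of $j$ has already pulled the arguments into $A$. For instance, if $A\le M$ and $j(y)\in A$, then $y\in A$, since otherwise $j(y)$ would be transcendental over $A$. If $y\ne z$ and $j(y)+j(z)\in A$, then $y$ and $z$ cannot both lie outside $A$; if say $y\in A$, then $j(z)\in A$ and so $z\in A$.

\begin{lemma}\label{lem:closed}
Let $M\in\mathcal K$.
\begin{itemize}
\item[(a)] Intersections of closed subsets of $M$ are closed. So every $X\subseteq M$ lies in a least closed set $\operatorname{cl}(X)$.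
\item[(b)] If $A\le B\le M$, then $A\le M$. If $A\le M$ and $A\subseteq B\le M$, then $A\le B$.
\item[(c)] If $(M_i)$ is a chain in $\mathcal K$ with $M_i\le M_k$ for $i<k$, then $\bigcup_k M_k\in\mathcal K$ and each $M_i$ is closed in it.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A=\bigcap_i A_i$ with $A_i\le M$. The first two conditions pass to intersections. If the third fails, there are distinct $x_1,\dots,x_n\in M\setminus A$ with $j(x_1)\in\operatorname{acl}(A,j(x_2),\dots,j(x_n))$. Pick $i$ with $x_1\notin A_i$. For those $l$ with $x_l\in A_i$ we have $j(x_l)\in A_i$, so $j(x_1)$ is algebraic over $A_i\cup\{j(x_l):l\ne1,\ x_l\notin A_i\}$. This contradicts $A_i\le M$. The set $M$ itself is closed, so $\operatorname{cl}(X)$ exists.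

(b) If $A\le B\le M$, then $j(B\setminus A)\subseteq B$ is independent over $A$ and $j(M\setminus B)$ is independent over $B$, so $j(M\setminus A)$ is independent over $A$ by the tower rule. The second statement holds because $j(B\setminus A)\subseteq j(M\setminus A)$.

(c) The union is an algebraically closed field. Injectivity of $j$, independence of its image, and independence of $j(\bigcup_kM_k\setminus M_i)$ over $M_i$ concern finitely many elements at a time, and these lie in one $M_k$ with $k\ge i$.
\end{proof}

The next lemma builds members of $\mathcal K$: prescribe some values of $j$, and give all other elements new transcendental values.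

\begin{lemma}[Free extension]\label{lem:free}
Let $M\in\mathcal K$, let $N_0\supseteq M$ be an algebraically closed field, let $M\subseteq D\subseteq N_0$, and let $j_0:D\to N_0$ extend $j_M$ so that the family $(j_0(x))_{x\in D\setminus M}$ is independent over $M$. Then there is $N\in\mathcal K$ containing $N_0$ as a subfield such that $j_N$ extends $j_0$, $M\le N$, and $j_N(N\setminus D)$ is independent over $N_0$. Moreover $\mathcal K\neq\emptyset$.
\end{lemma}

\begin{proof}
Put $N_{-1}=D$. Given $N_k$ with $k\ge0$, let $N_{k+1}$ be the algebraic closure of $N_k(t_x:x\in N_k\setminus N_{k-1})$, with the family $(t_x)$ independent over $N_k$, and set $j(x)=t_x$. Let $N=\bigcup_kN_k$, with $j=j_0$ on $D$. By the tower rule applied along $N_0\subseteq N_1\subseteq\cdots$, the family $(j(x))_{x\in N\setminus D}$ is independent over $N_0$. The family $(j(x))_{x\in D\setminus M}$ lies in $N_0$ and is independent over $M$, so $(j(x))_{x\in N\setminus M}$ is independent over $M$. The family $(j(x))_{x\in M}$ lies in $M$ and is independent, so $(j(x))_{x\in N}$ is independent. Hence $N\in\mathcal K$ and $M\le N$. The same construction with $N_0=\operatorname{acl}(\emptyset)$ and $D=\emptyset$ gives a member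 of $\mathcal K$.
\end{proof}

Conversely, whenever a closure inside some $M\in\mathcal K$ has no hidden relations left to discover, it grows exactly as in this construction, and so it is determined up to isomorphism by its first layer.

\begin{lemma}[Free towers]\label{lem:tower}
Let $M\in\mathcal K$ and $S\subseteq B_0=\operatorname{acl}(B_0)\subseteq M$. Suppose that $j(S)\subseteq B_0$ and that $j(M\setminus S)$ is independent over $B_0$. Put $B_{n+1}=\operatorname{acl}(B_n\cup j(B_n))$. Then $\operatorname{cl}(B_0)=\bigcup_nB_n$. If $(M',S',B_0')$ satisfies the same hypotheses and $f_0:B_0\to B_0'$ is a field isomorphism with $f_0(S)=S'$ and $f_0(j(x))=j(f_0(x))$ for $x\in S$, then $f_0$ extends to an $L$-isomorphism $\operatorname{cl}(B_0)\to\operatorname{cl}(B_0')$.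
\end{lemma}

\begin{proof}
Put $B_{-1}=S$. We show by induction on $n\ge0$ that $j(B_{n-1})\subseteq B_n$ and that $j(M\setminus B_{n-1})$ is independent over $B_n$. For $n=0$ this is the hypothesis. Assume it for $n$. Then $B_{n+1}=\operatorname{acl}(B_n\cup j(B_n\setminus B_{n-1}))$, and the tower rule for the splitting $M\setminus B_{n-1}=(B_n\setminus B_{n-1})\sqcup(M\setminus B_n)$ shows that $j(M\setminus B_n)$ is independent over $B_{n+1}$. Consequently $B=\bigcup_nB_n$ is algebraically closed and closed under $j$, and $j(M\setminus B)$ is independent over every $B_n$, hence over $B$. So $B\le M$. Every closed set containing $B_0$ contains each $B_n$, so $B=\operatorname{cl}(B_0)$.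

Suppose that $f_n:B_n\to B_n'$ is a field isomorphism with $f_n(B_{n-1})=B_{n-1}'$ that commutes with $j$ on $B_{n-1}$. The families $(j(x))$ and $(j(f_n(x)))$, indexed by $x\in B_n\setminus B_{n-1}$, are independent over $B_n$ and $B_n'$ respectively, and the second enumerates $j(B_n'\setminus B_{n-1}')$. So $f_n$ extends by $j(x)\mapsto j(f_n(x))$ to the generated fields and then to an isomorphism $f_{n+1}:B_{n+1}\to B_{n+1}'$ of their algebraic closures, which commutes with $j$ on $B_n$. The union of the $f_n$ is the required map.
\end{proof}

\begin{corollary}\label{cor:tower}
Let $M,M'\in\mathcal K$.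
\begin{itemize}
\item[(a)] The closures of $\emptyset$ in $M$ and in $M'$ are isomorphic $L$-structures.
\item[(b)] If $A\le M$ and $a,a'\in M\setminus\operatorname{acl}(A\cup C_M)$, then there is an $L$-isomorphism $\operatorname{cl}(Aa)\to\operatorname{cl}(Aa')$ over $A$ sending $a$ to $a'$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Take $S=\emptyset$ and $B_0=\operatorname{acl}(\emptyset)$; the hypothesis of Lemma~\ref{lem:tower} is the independence of $C_M$. (b) Take $S=A$ and $B_0=\operatorname{acl}(Aa)$. As $j(M\setminus A)$ is independent over $A$ and $a$ is transcendental over $A\cup j(M\setminus A)$, the set $j(M\setminus A)\cup\{a\}$ is independent over $A$, so $j(M\setminus A)$ is independent over $B_0$. The same holds for $a'$, and since both elements are transcendental over $A$ there is a field isomorphism $\operatorname{acl}(Aa)\to\operatorname{acl}(Aa')$ over $A$ with $a\mapsto a'$.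
\end{proof}

An arbitrary set can be brought into the situation of Lemma~\ref{lem:tower} by adding few elements. This is where the independence of the image of $j$ bounds the size of closures.

\begin{lemma}[Hulls]\label{lem:hull}
Let $M\in\mathcal K$, let $A$ be either empty or closed in $M$, and let $X\subseteq M$. There is a set $Y$ with $X\subseteq Y\subseteq M$ and $|Y|\le|X|+\aleph_0$ such that $j(Y)\subseteq Y$ and $j(M\setminus(A\cup Y))$ is independent over $A\cup Y$. In particular $|\operatorname{cl}(X)|\le|X|+\aleph_0$.
\end{lemma}

\begin{proof}
In both cases $j(M\setminus A)$ is independent over $A$. For each finite $F\subseteq M$, Lemma~\ref{lem:support} gives a finite $S_F\subseteq j(M\setminus A)$ such that $j(M\setminus A)\setminus S_F$ is independent over $A\cup F$. Let $Y$ be the least superset of $X$ that is closed under $j$ and contains $j^{-1}(S_F)$ for all finite $F\subseteq Y$. It is built in $\omega$ steps, none of which exceeds the cardinality $|X|+\aleph_0$. For finite $F\subseteq Y$ the set $j(M\setminus(A\cup Y))$ avoids $S_F$, so it is independent over $A\cup F$; as $F$ is arbitrary, it is independent over $A\cup Y$. For the last statement take $A=\emptyset$ and apply Lemma~\ref{lem:tower}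 with $S=Y$ and $B_0=\operatorname{acl}(Y)$: the set $\operatorname{cl}(X)\subseteq\bigcup_nB_n$ has size at most $|X|+\aleph_0$.
\end{proof}

\section{The axioms}\label{sec:axioms}

We want a theory $T$ in whose saturated models $M$ every closed extension $A\le B$ of a small closed set $A\le M$ can be realized by a closed subset of $M$. Consider a finite part of $B$. It contains some elements $w_1,\dots,w_l\notin A$ whose images $u_i=j(w_i)$ we care about. The tuple $u$ is independent over $A$; extend it by a tuple $t$ to a transcendence basis of the finite part over $A$. All elements of the finite part, including the $w_i$, are algebraic over $A,t,u$. The axioms will say that such a configuration can be copied into $M$ with $t$ independent not only over $A\cup u$ but over $A\cup C_M$; this is what prevents new relations among values of $j$. Two notions have to be expressed in first-order terms: that a configuration is possible for independent $(t,u)$, and that $t$ is independent over $C_M$.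

For the first, let $Qv\,\varphi$ mean that $\varphi$ holds for all but finitely many $v$. In algebraically closed fields every definable subset of the line is finite or cofinite, and by compactness the size of the finite side is bounded in terms of $\varphi$. So for a field formula $\varphi$, that is, a formula in the language of rings, $Qv\,\varphi$ is equivalent to a field formula. For a tuple $v=(v_1,\dots,v_n)$, $Qv$ means $Qv_1\cdots Qv_n$.

\begin{lemma}\label{lem:Q}
Let $A\subseteq\Omega$ be algebraically closed fields, $a$ a tuple in $A$, $\varphi$ a field formula, and $s=(s_1,\dots,s_n)$ a tuple in $\Omega$ independent over $A$. Then $A\models Qv\,\varphi(v,a)$ if and only if $\Omega\models\varphi(s,a)$.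
\end{lemma}

\begin{proof}
For $n=0$ this is $A\preceq\Omega$. For $n=1$, one of the sets defined by $\varphi(v,a)$ and $\neg\varphi(v,a)$ in $A$ is finite, has the same points in $\Omega$, and so misses $s_1\notin A$; thus $s_1$ satisfies the cofinite one. For $n>1$, apply the case $n=1$ to $Qv_2\cdots Qv_n\,\varphi$ and $s_1$, and then the induction hypothesis over $\operatorname{acl}(As_1)\preceq\Omega$.
\end{proof}

For the second, let $G(T;Y;Z)$ be a polynomial over $\mathbb Z$ in three tuples of variables, write $C$ for the image of $j$, and let $\tau_G(t,y)$ be the $L$-formula
\[
\forall z\in C^{|Z|}\ \bigl(G(T;y,z)\not\equiv0\ \rightarrow\ G(t;y,z)\neq0\bigr),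
\]
where $G(T;y,z)\not\equiv0$ says that some coefficient of this polynomial in $T$ is nonzero. Every polynomial in $T$ with coefficients in the ring generated by $X\cup C_M$ has the form $G(T;a,z)$ with $a$ in $X$ and $z$ in $C_M$. Hence, for $M\in\mathcal K$, $X\subseteq M$ and a tuple $t$ in $M$,
\begin{equation}\label{eq:tau}
t\text{ is independent over }X\cup C_M\iff M\models\tau_G(t,a)\text{ for all }G\text{ and all tuples }a\text{ in }X.
\end{equation}

\begin{definition}\label{def:T}
The $L$-theory $T$ has the following axioms.
\begin{itemize}
\item[(T1)] The structure belongs to $\mathcal K$: it is an algebraically closed field of characteristic $\chi$, and $P(j(x_1),\dots,j(x_n))\ne0$ for all distinct $x_1,\dots,x_n$ and each polynomial $P$ over $\mathbb Z$ that is nonzero over $\mathbb F$.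
\item[(T2)] Let $w,t,u,y$ be tuples of variables with $|u|=l\le|w|$, let $\theta(w,t,u,y)$ be a field formula that implies $w_i\ne w_{i'}$ for $i<i'\le l$, and let $G_1,\dots,G_n$ be polynomials as above with $|T|=|t|$ and $|Y|=|y|$. The axiom says: for all $a$, if
\begin{itemize}
\item[(i)] $Q(t,u)\,\exists w\,\theta(w,t,u,a)$, and
\item[(ii)] $\forall e\,\neg Q(t,u)\,\exists w\,\bigl(\theta(w,t,u,a)\wedge w_i=e\bigr)$ for each $i\le l$,
\end{itemize}
then there are $w,t,u$ with $\theta(w,t,u,a)$, $j(w_i)=u_i$ for $i\le l$, and $\tau_{G_\nu}(t,a)$ for $\nu\le n$.
\end{itemize}
\end{definition}

By Lemma~\ref{lem:Q}, hypothesis (i) says that $\theta$ is solvable for independent $(t,u)$, and (ii) says that the solutions $w_1,\dots,w_l$ are then new elements, on which $j$ is not yet defined.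

\begin{example}
If $|t|=1$, $u$ and $w$ are empty and $\theta$ is trivial, (T2) gives an element satisfying finitely many of the conditions for being transcendental over $a\cup C$. If $t$ is empty, $|u|=|w|=1$ and $\theta$ is $w=u+a$, then (i) holds, and (ii) holds because each $e$ equals $u+a$ for only one $u$; so for every $a$ there is $u$ with $j(u+a)=u$. Hypothesis (ii) cannot be dropped: for $\theta$ the formula $w=a_1\wedge u\ne a_2$ and $a_2=j(a_1)$, (i) holds and the conclusion is impossible. Distinctness of the $w_i$ cannot be dropped either, as the formula $w_1=w_2=u_1\wedge u_1\ne u_2$ shows.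
\end{example}

\begin{lemma}\label{lem:consistent}
Every $M\in\mathcal K$ is closed in some model of $T$. In particular $T$ is consistent.
\end{lemma}

\begin{proof}
An \emph{instance} is an axiom of type (T2) together with a value $a$ of $y$. Say that it holds \emph{robustly} in $N\in\mathcal K$ containing $a$ if either (i) or (ii) fails, or there are $w,t,u$ in $N$ with $\theta(w,t,u,a)$, $j(w_i)=u_i$ for $i\le l$, and $t$ independent over $a\cup C_N$. By \eqref{eq:tau} the instance then holds in $N$.

\emph{Robustness passes from $N$ to any $N'\in\mathcal K$ with $N\le N'$.} Hypotheses (i) and (ii) and the formula $\theta$ are field statements, and $N\preceq N'$ as fields. Moreover $C_{N'}=C_N\sqcup j(N'\setminus N)$, and $j(N'\setminus N)$ is independent over $N\supseteq a\cup C_N\cup t$. By the tower rule $t\cup j(N'\setminus N)$ is independent over $a\cup C_N$, so $t$ is independent over $a\cup C_{N'}$.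

\emph{An instance with $a$ in $M'\in\mathcal K$ holds robustly in some $N\ge M'$.} We may assume that (i) and (ii) hold in $M'$. Take $(t,u)$ independent over $M'$ and let $N_0=\operatorname{acl}(M',t,u)$. By (i) and Lemma~\ref{lem:Q} there is $w$ in $N_0$ with $\theta(w,t,u,a)$. If $w_i=e\in M'$ for some $i\le l$, Lemma~\ref{lem:Q} would give $M'\models Q(t,u)\exists w(\theta\wedge w_i=e)$, against (ii). So $w_1,\dots,w_l$ are distinct elements outside $M'$, and Lemma~\ref{lem:free} applies to $D=M'\cup\{w_1,\dots,w_l\}$ with $j_0(w_i)=u_i$. In the resulting $N\ge M'$, the set $j(N\setminus D)$ is independent over $N_0$, so $t\cup u\cup j(N\setminus D)$ is independent over $M'$. Hence $t$ is independent over $M'\cup u\cup j(N\setminus D)$, which contains $a\cup C_N$.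

Enumerate the instances with parameters in $M$ and treat them one after another by transfinite recursion, taking unions at limit stages. By Lemma~\ref{lem:closed}(b),(c) this yields $M^1\ge M$ in which all of them hold robustly. Iterate to get $M\le M^1\le M^2\le\cdots$. Every instance with parameters in $M^\omega=\bigcup_iM^i$ has its parameters in some $M^i$, so it holds robustly in $M^{i+1}\le M^\omega$. Thus $M^\omega\models T$ and $M\le M^\omega$.
\end{proof}

\section{Embeddings into saturated models and completeness}\label{sec:complete}

Throughout this section $\kappa$ is an uncountable cardinal. In a saturated model the axioms (T2) combine into the statement for which they were designed.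

\begin{lemma}\label{lem:finite}
Let $M\models T$ be $\kappa$-saturated and let $A=\operatorname{acl}(A)\subseteq M$ with $|A|<\kappa$. In an algebraically closed field $\Omega\supseteq A$, let $(t,u)$ be a finite tuple independent over $A$, with $|u|=l$, and let $w$ be a finite tuple in $\operatorname{acl}(Atu)$ whose first $l$ entries are distinct and not in $A$. Then there are $w',t',u'$ in $M$ with the same field type over $A$ as $w,t,u$, such that $j(w_i')=u_i'$ for $i\le l$ and $t'$ is independent over $A\cup C_M$.
\end{lemma}

\begin{proof}
By \eqref{eq:tau} we must realize in $M$ the field type of $(w,t,u)$ over $A$, the equations $j(w_i)=u_i$, and the formulas $\tau_G(t,a)$ for all $G$ and all $a$ in $A$. By saturation it suffices to satisfy finitely many of these. After taking a conjunction, concatenating parameters and adding dummy variables, they consist of the equations, formulas $\tau_{G_1}(t,a),\dots,\tau_{G_n}(t,a)$ with a common $a$ in $A$, and one formula $\theta(w,t,u,a)$ in the field type of $(w,t,u)$ over $A$. The field type of $w$ over $Atu$ is algebraic, hence isolated (by a formula in it with the least number of solutions). Strengthening $\theta$ and enlarging $a$, we may assume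 that $\theta(w,t,u,a)$, as a formula in $w$, isolates this type, and that $\theta$ implies $w_i\ne w_{i'}$ for $i<i'\le l$.

We check the hypotheses of (T2) in $M$; both are field statements about $a$, and $A\preceq M$ as fields, so we may check them in $A$. Hypothesis (i) holds by Lemma~\ref{lem:Q}. If (ii) failed for some $i\le l$ and $e\in A$, Lemma~\ref{lem:Q} would give $w^*$ in $\Omega$ with $\theta(w^*,t,u,a)$ and $w^*_i=e$. Since $w^*$ and $w$ have the same field type over $Atu$, we would get $w_i=e\in A$. So (T2) applies and gives the required solution.
\end{proof}

We now embed a whole closed extension $B$ of $A$. The embedding itself is a compactness argument. The difficulty is to make the image $B'$ closed in $M$: the condition ``$j(M\setminus B')$ is independent over $B'$'' quantifies over the complement of an infinite set, which no formula can do. Lemma~\ref{lem:support} offers a substitute. For each finite $F\subseteq B$, all but finitely many elements of $C_B$ are independent over $F$, and we can demand that all elements of $C_M$ outside the copy of this finite exceptional set be independent over the copy of $F$. To keep the exceptional set finite, supports must be taken over the prime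 field and not over $A$.

\begin{lemma}\label{lem:embed}
Let $M\models T$ be $\kappa$-saturated, let $A\le M$, and let $A\le B\in\mathcal K$ with $|B|<\kappa$. There is an $L$-embedding $g:B\to M$ over $A$ with $g(B)\le M$.
\end{lemma}

\begin{proof}
For each finite $F\subseteq B$, viewed as a tuple, fix by Lemma~\ref{lem:support} a finite $C_F\subseteq C_B$ such that $C_B\setminus C_F$ is independent over $F$. Take variables $x_b$ for $b\in B\setminus A$, let $x_a$ denote the parameter $a$ for $a\in A$, and let $\Phi$ consist of:
\begin{itemize}
\item[($\alpha$)] all polynomial equations and inequations over $\mathbb Z$ in the $x_b$ that hold of the corresponding elements of $B$;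
\item[($\beta$)] $j(x_b)=x_{j(b)}$ for $b\in B$;
\item[($\gamma$)] for each finite $F\subseteq B$ and polynomial $H(X;Z_1,\dots,Z_k)$ over $\mathbb Z$: for all distinct $c_1,\dots,c_k\in C\setminus\{x_e:e\in C_F\}$, if $H(x_F;Z)\not\equiv0$ then $H(x_F;c)\ne0$.
\end{itemize}
For fixed $F$, the formulas ($\gamma$) together say that $C_M\setminus\{x_e:e\in C_F\}$ is independent over $x_F$.

Suppose $b\mapsto x_b$ realizes $\Phi$ in $M$, with image $B'$. By ($\alpha$) and ($\beta$) this map is an $L$-embedding over $A$, so $B'$ is algebraically closed and $j(B')\subseteq B'$. For finite $F\subseteq B$ we have $\{x_e:e\in C_F\}\subseteq j(B')$ by ($\beta$), and $j(M\setminus B')$ is disjoint from $j(B')$. So by ($\gamma$) the set $j(M\setminus B')$ is independent over every $x_F$, hence over $B'$, and $B'\le M$.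

The set $\Phi$ has fewer than $\kappa$ variables and parameters. If it is finitely satisfiable in $M$, it is realized in $M$: realize it in an elementary extension and copy the entries into $M$ one at a time, each step realizing a $1$-type over fewer than $\kappa$ parameters. So let $\Phi_0\subseteq\Phi$ be finite, and let $E\subseteq B$ be a finite set containing every $b$ such that $x_b$ occurs in $\Phi_0$, and the sets $F$ and $C_F$ for the formulas ($\gamma$) in $\Phi_0$. Let
\[
D=\{d\in B\setminus A:j(d)\in E\}=\{d_1,\dots,d_l\},\qquad u_i=j(d_i)\in E,
\]
where $D$ is finite because $j$ is injective. As $A\le B$, the tuple $u$ is independent over $A$. Choose $t$ in $E\cup D$ such that $(t,u)$ is a transcendence basis of $E\cup D$ over $A$, and let $w$ enumerate $d_1,\dots,d_l$ followed by the rest of $(E\cup D)\setminus A$. Lemma~\ref{lem:finite} gives $w',t',u'$ in $M$. The entries of $t$ and $u$ occur among those of $w$, so we obtain a map $b\mapsto b'$ from $A\cup E\cup D$ to $M$ that is the identity on $A$, preserves field types, and satisfies $j(d_i')=u_i'$. Put $x_b=b'$.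

The formulas ($\alpha$) in $\Phi_0$ hold. Consider a formula ($\beta$) in $\Phi_0$, so $b,j(b)\in E$. If $b\in A$ it holds because $A$ is a substructure of both $B$ and $M$. Otherwise $b=d_i$ for some $i$, and it reads $j(d_i')=u_i'$.

Consider finally $F$ occurring in a formula ($\gamma$) in $\Phi_0$; we show that $C_M\setminus C_F'$ is independent over $F'$. Since the $d_i'$ are distinct and not in $A$,
\[
C_M=j(A)\sqcup u'\sqcup R,\qquad R=j\bigl(M\setminus(A\cup\{d_1',\dots,d_l'\})\bigr).
\]
An element of $C_F$ is $j(d)\in E$ for some $d\in B$, and either $d\in A$ or $d\in D$; thus $C_F\subseteq j(A)\cup u$ and $C_F'\subseteq j(A)\cup u'$. Therefore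
\[
C_M\setminus C_F'=\bigl((j(A)\cup u')\setminus C_F'\bigr)\sqcup R.
\]
The first part is the image under $b\mapsto b'$ of $(j(A)\cup u)\setminus C_F\subseteq C_B\setminus C_F$, which is independent over $F$; so it is independent over $F'$. For the second part, $u'\cup R=j(M\setminus A)$ is independent over $A$ because $A\le M$, and $t'$ is independent over $A\cup C_M$. So $t'\cup u'\cup R$ is independent over $A$, and $R$ is independent over $\operatorname{acl}(At'u')$, which contains $F'\cup j(A)\cup u'$. The tower rule finishes the proof.
\end{proof}

\begin{proposition}\label{prop:complete}
\begin{itemize}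
\item[(a)] Let $M,M'\models T$ be $\kappa$-saturated and let $A\le M$, $A'\le M'$ have size less than $\kappa$. Every $L$-isomorphism $f:A\to A'$ is a partial elementary map from $M$ to $M'$.
\item[(b)] $T$ is complete.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $b\in M$ and $B=\operatorname{cl}(Ab)$. Then $|B|<\kappa$ by Lemma~\ref{lem:hull}, since $\kappa$ is uncountable, and $A\le B$ by Lemma~\ref{lem:closed}(b). Renaming elements, extend $f$ to an isomorphism from $B$ onto some $B^*\in\mathcal K$ with $A'\le B^*$. Composing with the embedding of $B^*$ into $M'$ from Lemma~\ref{lem:embed}, we extend $f$ to an isomorphism of $B$ onto a closed subset of $M'$. The same holds with $M$ and $M'$ exchanged. Now induct on formulas, for all such $f$ at once: atomic formulas are preserved by isomorphisms of substructures, and the extension property just proved handles the existential quantifier.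

(b) Any two models of $T$ have $\aleph_1$-saturated elementary extensions. In these, the closures of $\emptyset$ are countable by Lemma~\ref{lem:hull} and isomorphic by Corollary~\ref{cor:tower}(a). By (a) the two extensions satisfy the same sentences.
\end{proof}

From now until the end of Section~\ref{sec:generic}, $K$ is a monster model of $T$, $C=j(K)$, and closures are taken in $K$.

\begin{lemma}\label{lem:aclT}
For small $X\subseteq K$ we have $\operatorname{cl}(X)\subseteq\operatorname{acl}_T(X)$. In particular every small $N\preceq K$ is closed in $K$.
\end{lemma}

\begin{proof}
The set $\operatorname{cl}(X)$ is small and invariant under $\operatorname{Aut}(K/X)$. So the type over $X$ of each of its elements has a small set of realizations, which by saturation must be finite. For a model $N$ we have $\operatorname{acl}_T(N)=N$, so $\operatorname{cl}(N)=N$.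
\end{proof}

\section{Counting types}\label{sec:stable}

By Proposition~\ref{prop:complete}, the type of $b$ over a model $N$ is determined by the isomorphism type of any small closed set containing $N$ and $b$. Such a set is as large as $N$, so a direct count of isomorphism types is too crude. Lemmas~\ref{lem:tower} and~\ref{lem:hull} reduce the data to a countable set over $N$.

\begin{proposition}\label{prop:stable}
$T$ is stable in every infinite $\lambda=\lambda^{\aleph_0}$.
\end{proposition}

\begin{proof}
The language is countable, so every set of size at most $\lambda$ lies in a model of size $\lambda$. It suffices to count $1$-types over a model $N\preceq K$ with $|N|=\lambda$, taking $K$ large enough that $N$ is small. By Lemma~\ref{lem:aclT}, $N\le K$. For each $b\in K$, Lemma~\ref{lem:hull} gives a countable set $Y^b\ni b$ with $j(Y^b)\subseteq Y^b$ and $j(K\setminus(N\cup Y^b))$ independent over $N\cup Y^b$. Fix an enumeration $Y^b=\{y_i^b:i<\omega\}$ with $y_0^b=b$, repetitions allowed, and a map $s^b:\omega\to\omega$ with $j(y_i^b)=y^b_{s^b(i)}$.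

Suppose that $s^b=s^{b'}=s$ and that the sequences $(y_i^b)_i$ and $(y_i^{b'})_i$ have the same field type over $N$. Then there is a field isomorphism $f_0:\operatorname{acl}(NY^b)\to\operatorname{acl}(NY^{b'})$ over $N$ with $f_0(y_i^b)=y_i^{b'}$. It maps $N\cup Y^b$ onto $N\cup Y^{b'}$. It commutes with $j$ on $N$, where it is the identity, and on $Y^b$, because $f_0(j(y_i^b))=y^{b'}_{s(i)}=j(f_0(y_i^b))$. Lemma~\ref{lem:tower}, with $S=N\cup Y^b$, $B_0=\operatorname{acl}(S)$ and the corresponding sets for $b'$, extends $f_0$ to an $L$-isomorphism $\operatorname{cl}(NY^b)\to\operatorname{cl}(NY^{b'})$. It is elementary by Proposition~\ref{prop:complete}, so $\operatorname{tp}(b/N)=\operatorname{tp}(b'/N)$.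

There are $2^{\aleph_0}$ maps $s$. The field type over $N$ of an $n$-tuple is given by a finitely generated ideal of $N[X_1,\dots,X_n]$, so there are at most $\lambda$ of them, and the field type of an $\omega$-sequence is determined by those of its initial segments. Hence there are at most $2^{\aleph_0}\cdot\lambda^{\aleph_0}=\lambda$ types over $N$.
\end{proof}

\section{The generic type and its weight}\label{sec:generic}

Now that $T$ is stable, the facts of Section~\ref{sec:background} apply to $K$. Let $p$ be its generic type. We first prove \eqref{eq:goal}.

\begin{proposition}\label{prop:generic}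
Let $X\subseteq K$ be small and $a\in K$. Then $a$ is generic over $X$ if and only if $a\notin\operatorname{acl}(\operatorname{cl}(X)\cup C)$.
\end{proposition}

\begin{proof}
Write $H(X)=\operatorname{acl}(\operatorname{cl}(X)\cup C)$. Lemma~\ref{lem:finite}, with $A=\operatorname{cl}(X)$, $|t|=1$ and $u,w$ empty, shows that $K\setminus H(X)\ne\emptyset$. By Corollary~\ref{cor:tower}(b) and Proposition~\ref{prop:complete}, all elements of $K\setminus H(X)$ have the same type over $\operatorname{cl}(X)$; let $p_X$ be their type over $X$. Since $H(X)$ is invariant under $\operatorname{Aut}(K/X)$, the set of realizations of $p_X$ is exactly $K\setminus H(X)$.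

If $X\subseteq X'$, then $H(X)\subseteq H(X')$, so $p_X\subseteq p_{X'}$. Thus $\mathfrak p=\bigcup_Xp_X$ is a complete type over $K$. An automorphism $\sigma$ maps $H(X)$ onto $H(\sigma X)$, hence $p_X$ to $p_{\sigma X}$, so $\mathfrak p$ is invariant under $\operatorname{Aut}(K)$. By (F5) it does not fork over $\emptyset$: each $p_X$ is a non-forking extension of $p_\emptyset$.

Let $b$ be generic over $\emptyset$ and let $a\models p_{\{b\}}$. The field $H(\{b\})$ contains $b$ but not $a$, so it does not contain $a+b$; hence $a+b$ realizes $p_{\{b\}}$ and in particular $p_\emptyset$. On the other hand $a\perp\!\!\!\perp_\emptyset b$, so $b$ is generic over $a$ by (G3), and $a+b$ is generic over $a$ and then over $\emptyset$ by (G2) and (G1). Therefore $p_\emptyset=p$ and $p_X=p|X$, which is the generic type over $X$.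
\end{proof}

\begin{remark}
The last paragraph of the proof works equally with $ab$ in place of $a+b$ and $b$ generic for the group $K^\times$. So $p$ is also generic for the multiplicative group.
\end{remark}

The computation with $C-C$ in Section~\ref{sec:idea} generalizes as follows. The point is that dependence over $C$, although $C$ is not small, is witnessed by a single formula.

\begin{lemma}\label{lem:coheir}
Let $N\preceq K$ be small, let $E\supseteq N$ be a small subset of $K$, and let $e$ be a finite tuple in $K$ with $e\perp\!\!\!\perp_N E$. If $e$ is independent over $N\cup C$, then it is independent over $E\cup C$.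
\end{lemma}

\begin{proof}
If not, then by \eqref{eq:tau} there are a polynomial $G$ and a tuple $f$ in $E$ with $\neg\tau_G(e,f)$. By (F6) there is $m$ in $N$ with $\neg\tau_G(e,m)$, so by \eqref{eq:tau} again $e$ is not independent over $N\cup C$.
\end{proof}

\begin{proposition}\label{prop:weight}
The type $p$ has weight $1$.
\end{proposition}

\begin{proof}
A realization of $p$ forks with itself over $\emptyset$ by (F4), since $p$ is not algebraic. So the weight is at least $1$. If it were larger, there would be $a,B,b_0,b_1$ such that $\operatorname{tp}(a/B)$ is a non-forking extension of $p$, $b_0\perp\!\!\!\perp_Bb_1$, and $a$ forks with each $b_i$ over $B$. We allow $B$ and the small, possibly infinite, tuples $b_i$ to contain imaginaries. Proposition~\ref{prop:generic} needs real parameters and Lemma~\ref{lem:coheir} needs a model as base, so we make two reductions.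

\emph{Real tuples.} Every small tuple of imaginaries is definable over a small real tuple. By (F3) choose real $c_0$ with $b_0\subseteq\operatorname{dcl}(c_0)$ and $c_0\perp\!\!\!\perp_{Bb_0}b_1$, and then real $c_1$ with $b_1\subseteq\operatorname{dcl}(c_1)$ and $c_1\perp\!\!\!\perp_{Bb_1}c_0$. By transitivity, $b_1\perp\!\!\!\perp_Bb_0$ and $b_1\perp\!\!\!\perp_{Bb_0}c_0$ give $b_1\perp\!\!\!\perp_Bc_0$; then $c_0\perp\!\!\!\perp_Bb_1$ and $c_0\perp\!\!\!\perp_{Bb_1}c_1$ give $c_0\perp\!\!\!\perp_Bc_1$. By (F4), $a$ forks with $c_i$ over $B$. So we may assume that the $b_i$ are real.

\emph{A model as base.} Take $N$ as in Lemma~\ref{lem:base} for $d=ab_0b_1$. Then $b_0\perp\!\!\!\perp_Nb_1$ and $a$ forks with each $b_i$ over $N$. From $a\perp\!\!\!\perp_\emptyset B$ and $a\perp\!\!\!\perp_BN$ we get $a\perp\!\!\!\perp_\emptyset N$, so $a$ is generic over $N$.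

Let $B_i=\operatorname{cl}(Nb_i)$. By Lemma~\ref{lem:aclT} and (F4), $B_0\perp\!\!\!\perp_NB_1$; this is where $\operatorname{cl}\subseteq\operatorname{acl}_T$ is used. The element $a$ is not generic over $Nb_i$, for otherwise $a\perp\!\!\!\perp_\emptyset Nb_i$ and so $a\perp\!\!\!\perp_Nb_i$. As $\operatorname{cl}(N)=N$, Proposition~\ref{prop:generic} gives
\[
a\notin\operatorname{acl}(N\cup C),\qquad a\in\operatorname{acl}(B_0\cup C)\cap\operatorname{acl}(B_1\cup C).
\]
Choose a tuple $e=(e_1,\dots,e_n)$ in $B_0$ of least length with $a\in\operatorname{acl}(N\cup C\cup e)$. Then $n\ge1$, and $e$ is independent over $N\cup C$, since an entry algebraic over $N\cup C$ and the other entries could be omitted. By minimality $a\notin\operatorname{acl}(N\cup C\cup\{e_2,\dots,e_n\})$, so exchange gives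
\[
e_1\in\operatorname{acl}(N\cup C\cup\{a,e_2,\dots,e_n\})\subseteq\operatorname{acl}(B_1\cup C\cup\{e_2,\dots,e_n\}).
\]
Thus $e$ is not independent over $B_1\cup C$. Since $e\perp\!\!\!\perp_NB_1$, this contradicts Lemma~\ref{lem:coheir}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The theory $T$ of Definition~\ref{def:T} is consistent by Lemmas~\ref{lem:free} and~\ref{lem:consistent}, complete by Proposition~\ref{prop:complete}, and its models are algebraically closed fields of characteristic $\chi$ by (T1). Part (1) is Proposition~\ref{prop:stable} and part (2) is Proposition~\ref{prop:weight}. By Proposition~\ref{prop:generic} with $X=\emptyset$, the image $C$ of the injection $j$ contains no realization of $p$, so part (3) is Proposition~\ref{prop:chain}.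
\end{proof}

\begin{remark}
Non-generic elements of $K$ can have larger weight than generic ones. Let $a_1,\dots,a_n$ be $\emptyset$-independent realizations of $p$ and $y=j(a_1)+\dots+j(a_n)$. As $C$ is independent, $\{j(a_1),\dots,j(a_n)\}$ is the only $n$-element subset of $C$ with sum $y$. So each $a_i$ lies in $\operatorname{acl}_T(y)$ and forks with $y$ by (F4), and $\operatorname{tp}(y/\emptyset)$ has weight at least $n$.
\end{remark}

\section{Superstable fields}\label{sec:superstable}

In this section $K$ is an infinite superstable field with generic type $p$, and we prove Theorem~\ref{thm:B}. The $U$-rank of a complete type is defined by induction: $U(r)\ge0$ always, $U(r)\ge\beta+1$ if $r$ has a forking extension $r'$ with $U(r')\ge\beta$, and $U(r)\ge\beta$ for limit $\beta$ if $U(r)\ge\gamma$ for all $\gamma<\beta$. We write $U(x/D)$ for $U(\operatorname{tp}(x/D))$, and $\oplus$ for the natural sum of ordinals, which adds Cantor normal forms coefficient by coefficient. The standard facts for superstable theories are these.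
\begin{itemize}
\item[(U1)] Every finitary type has an ordinal $U$-rank, and $U(x/D)=0$ if and only if $x\in\operatorname{acl}_T(D)$.
\item[(U2)] If $D\subseteq D'$, then $U(x/D')\le U(x/D)$, with equality if and only if $x\perp\!\!\!\perp_DD'$.
\item[(U3)] A type of rank $\beta$ has extensions of every rank $\gamma\le\beta$.
\item[(U4)] (Lascar's inequalities) $U(x/Dy)+U(y/D)\le U(xy/D)\le U(x/Dy)\oplus U(y/D)$, and $U(xy/D)=U(x/D)\oplus U(y/D)$ if $x\perp\!\!\!\perp_Dy$.
\end{itemize}
By (U1) and (U4), $U(xy/D)=U(y/D)$ when $x\in\operatorname{dcl}(Dy)$; so tuples interdefinable over $D$ have the same rank over $D$.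

Since $p$ is not algebraic, there is an ordinal $\alpha$ with $\omega^\alpha\le U(p)<\omega^{\alpha+1}$. The plan is to write a generic element as a linear combination of independent elements of rank $\omega^\alpha$ and to count on how many of them it depends. The reader may keep in mind the case $\alpha=0$, where all ranks are finite and $U$ itself is additive. In general only the leading coefficient is additive. For $\gamma<\omega^{\alpha+1}$ write $\gamma=\omega^\alpha\nu(\gamma)+\delta$ with $\nu(\gamma)<\omega$ and $\delta<\omega^\alpha$. The function $\nu$ is monotone, and $\nu(\gamma+\gamma')=\nu(\gamma\oplus\gamma')=\nu(\gamma)+\nu(\gamma')$, because ordinals below $\omega^\alpha$ are closed under both sums and are absorbed by an $\omega^\alpha$ to their right.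

\begin{lemma}\label{lem:additive}
For every $a\in K$ and small $D$ we have $U(a/D)\le U(p)$. Every finite tuple $x$ in $K$ has $U(x/D)<\omega^{\alpha+1}$, and $\nu(x/D):=\nu(U(x/D))$ satisfies $\nu(xy/D)=\nu(x/Dy)+\nu(y/D)$.
\end{lemma}

\begin{proof}
Let $g$ be generic over $Da$. Then $a\perp\!\!\!\perp_Dg$, and $a+g$ is generic over $Da$, hence over $D$. So $U(a/D)=U(a/Dg)=U(a+g/Dg)\le U(a+g/D)=U(p)$. The bound for tuples follows from the upper inequality in (U4), and applying $\nu$ to (U4) gives additivity.
\end{proof}

By (U3), (F3) and (U2) there are a small model $N_0$ and a type $q\in S(N_0)$ of an element of $K$ with $U(q)=\omega^\alpha$. It is stationary and not algebraic. For $\bar k=(k_1,\dots,k_m)\in K^m$ and a small model $N\supseteq N_0\bar k$, a \emph{$\bar k$-sum over $N$} is an element $s=\sum_ik_ih_i$ with $h_1,\dots,h_m$ an $N$-independent tuple of realizations of $q|N$.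

\begin{lemma}\label{lem:sums}
The rank $U(s/N)$ of a $\bar k$-sum over $N$ depends only on $\bar k$ and equals $\omega^\alpha\nu(\bar k)$ for an integer $\nu(\bar k)\le\nu(U(p))$.
\end{lemma}

\begin{proof}
For fixed $N$ the type of $\bar h$ over $N$ is determined by stationarity, so the type of $s$ is too. If $N\subseteq N''$ and $\bar h$ is an $N''$-independent tuple of realizations of $q|N''$, then $\bar h$ is also an $N$-independent tuple of realizations of $q|N$ and $\bar h\perp\!\!\!\perp_NN''$; so $s\perp\!\!\!\perp_NN''$ and $U(s/N'')=U(s/N)$. Any two models $N,N'$ lie in a common $N''$, so the rank depends only on $\bar k$.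

Write $U(s/N)=\omega^\alpha n+\delta$ with $\delta<\omega^\alpha$; then $n\le\nu(U(p))$ by Lemma~\ref{lem:additive}. By (U4), $U(\bar hs/N)=U(\bar h/N)=\omega^\alpha m$, so by additivity $U(\bar h/Ns)=\omega^\alpha(m-n)+\delta'$ with $\delta'<\omega^\alpha$. The lower inequality in (U4) reads
\[
\omega^\alpha m\ \ge\ \omega^\alpha(m-n)+\delta'+\omega^\alpha n+\delta.
\]
The right side is $\omega^\alpha m+\delta$ if $n>0$ and $\omega^\alpha m+\delta'+\delta\ge\omega^\alpha m+\delta$ if $n=0$. So $\delta=0$.
\end{proof}

Choose $m$ and $\bar k\in K^m$ with $d=\nu(\bar k)$ maximal. For $m=1$ and $k_1=1$ the value is $1$, so $d\ge1$. Fix a small model $N\supseteq N_0\bar k$ and let $t\in S(N)$ be the type of a $\bar k$-sum over $N$, so $U(t)=\omega^\alpha d$. By maximality, adding one more term $kh$ cannot raise the rank. The next lemma turns this into an invariance of $t$: adding $kh$ and adding $kh^*$ lead to the same type, so adding their difference changes nothing.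

\begin{lemma}\label{lem:translate}
Let $k\in K$, let $N'\supseteq Nk$ be a small model, let $h,h^*$ be $N'$-independent realizations of $q|N'$, put $E=N'hh^*$, and let $s\models t|E$. Then $s+k(h-h^*)\models t|E$.
\end{lemma}

\begin{proof}
Let $\bar h$ be an $E$-independent $m$-tuple of realizations of $q|E$. Then $\sum_ik_ih_i$ is a $\bar k$-sum over $N$ that is independent from $E$ over $N$, so it realizes $t|E$. Applying an automorphism over $E$, we may assume $s=\sum_ik_ih_i$. Then $s_1=s+kh$ is a $(\bar k,k)$-sum over $N'$, and by Lemma~\ref{lem:sums} and maximality of $d$,
\[
\omega^\alpha d\ \ge\ U(s_1/N')\ \ge\ U(s_1/N'h)=U(s/N'h)=\omega^\alpha d .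
\]
So $s_1\perp\!\!\!\perp_{N'}h$. Also $s_1\perp\!\!\!\perp_{N'h}h^*$ by (F4), since $s\perp\!\!\!\perp_{N'h}h^*$. By transitivity $s_1\models t'|E$, where $t'=\operatorname{tp}(s_1/N')$.

Translation by $kh$ is an $E$-definable bijection, so it maps the set of realizations of the complete type $t|E$ onto the set of realizations of $\operatorname{tp}(s_1/E)=t'|E$. By stationarity of $q|N'$ there is an automorphism over $N'$ exchanging $h$ and $h^*$. It fixes $k$, maps $E$ onto itself, and preserves $t|E$ and $t'|E$, which are the unique non-forking extensions of types over $N'$. So translation by $kh^*$ also maps the realizations of $t|E$ onto those of $t'|E$. Hence $s_1-kh^*\models t|E$.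
\end{proof}

Multiplication now enters in an essential way: a generic coefficient $k$ turns the nonzero element $h-h^*$ into a generic one.

\begin{lemma}\label{lem:tgeneric}
We have $t=p|N$. Hence $U(p)=\omega^\alpha d$.
\end{lemma}

\begin{proof}
Let $h,h^*$ be $N$-independent realizations of $q|N$; they are distinct because $q|N$ is not algebraic. Let $k$ be generic over $Nhh^*$. By (G2), $g=k(h-h^*)$ is generic over $Nhh^*$, hence over $N$. By Lemma~\ref{lem:base} there is a small model $N'\supseteq Nk$ with $N'\perp\!\!\!\perp_{Nk}hh^*$, and since $hh^*\perp\!\!\!\perp_Nk$, transitivity gives $hh^*\perp\!\!\!\perp_NN'$. So $h$ and $h^*$ realize $q|N'$, and they are $N'$-independent by Lemma~\ref{lem:base} with base $N$. Let $s\models t|N'hh^*$. By Lemma~\ref{lem:translate}, $\operatorname{tp}(s+g/N)=t$. On the other hand $g\in\operatorname{dcl}(N'hh^*)$, so $s\perp\!\!\!\perp_Ng$. Then $g$ is generic over $Ns$ by (G3), and $s+g$ is generic over $Ns$, hence over $N$.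
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first statement is Lemma~\ref{lem:tgeneric}. For the weight, let $s=\sum_{i\le m}k_ih_i$ be a $\bar k$-sum over $N$, so $s\models p|N$. Since $s\in\operatorname{dcl}(N\bar h)$, additivity gives $\nu(\bar h/Ns)=m-d$. The element $s$ need not fork with the individual $h_i$ over $N$, so we move into the base as many of them as possible. Let $I\subseteq\{1,\dots,m\}$ be maximal with $h_I\perp\!\!\!\perp_Ns$, where $h_I=(h_i)_{i\in I}$, and put $D=Nh_I$. Then $\nu(h_I/Ns)=\nu(h_I/N)=|I|$. For $i\notin I$, the element $h_i$ forks with $s$ over $D$, for otherwise transitivity would give $s\perp\!\!\!\perp_Nh_Ih_i$, against maximality. Hence $U(h_i/Ds)<U(h_i/D)=\omega^\alpha$, and $h_i$ has $\nu$-value $0$ over every set containing $Ds$. Adding the $h_i$ with $i\notin I$ one at a time, additivity gives $\nu(\bar h/Ns)=|I|$, so $|I|=m-d$. Now $\operatorname{tp}(s/D)$ is a non-forking extension of $p$, the $d$ elements $h_i$ with $i\notin I$ are $D$-independent, and each forks with $s$ over $D$. So $p$ has weight at least $d$.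

Suppose that $p$ has weight $1$. Then $d=1$ and $U(p)=\omega^\alpha$. Let $r\in S(B)$ be a forking extension of $p$, so $U(r)<\omega^\alpha$. Let $D\supseteq B$, let $a\models p|D$, and let $b$ realize a non-forking extension of $r$ to $D$. If $a$ forked with $b$ over $D$, then $U(a/Db)<\omega^\alpha$, and (U4) would give
\[
\omega^\alpha=U(a/D)\le U(ab/D)\le U(a/Db)\oplus U(b/D)<\omega^\alpha .
\]
So $p$ is orthogonal to each of its forking extensions. It is stationary and not algebraic, hence regular.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KP} Krzysztof Krupinski and Anand Pillay, \emph{On stable fields and weight}, arXiv:0909.5623 (2009).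
\end{thebibliography}
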